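# Smooth lattice polytopes with $\mathbb Q$-codegree above $\frac{n+1}{2}$

## Theorems A and B: above and at $\frac{n+1}2$

**Theorem A.** Let $P\subset\mathbb R^n$ be a smooth $n$-dimensional lattice polytope with $\mathbb Q$-codegree $\mu=\operatorname{codeg}_{\mathbb Q}(P)$ and nef value $\tau=\tau(P)$. If $\mu>\frac{n+1}2$, then $\mu=\tau$, i.e. $P$ is $\mathbb Q$-normal.

For a primitive inward facet normal $u$ of $P$, write the facet inequality as $h_u\ge 0$ with $h_u(x)=\langle u,x\rangle+a_u$.

**Theorem B.** Let $P$ be a smooth $n$-dimensional lattice polytope, with $\mu,\tau$ as above.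

1. *(Above the threshold.)* $\mu>\frac{n+1}2$ if and only if there is a set $V$ of $k>\frac{n+1}2$ facet normals with $\sum_{v\in V}h_v\equiv 1$. (Equivalently: $(h_v)_{v\in V}$ projects $P$ onto a unimodular simplex $\Delta_{k-1}$ whose facets pull back to facets of $P$; in particular $P$ is a Cayley polytope of length $k$.) For every such $V$, $\mu=\tau=|V|$. In particular $\mu$ is then an integer.
2. *(Boundary case and sharpness.)* If $\mu=\frac{n+1}2$, then $P$ is $\mathbb Q$-normal unless, up to affine lattice isomorphism,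
$$P=Q_{n,k}:=\{x\in\mathbb R^n:\ x_i\ge 0,\ x_1+\dots+x_n\le 2,\ x_1+\dots+x_k\ge 1\},\qquad \tfrac{n+3}2<k\le n.$$
Conversely each such $Q_{n,k}$ is smooth with $\mu=\frac{n+1}2<\tau=k-1$. Hence the bound in Theorem A is sharp for every $n\ge 4$ (take $k=n$). For $n\le 3$ no such $k$ exists, so $\mu\ge\frac{n+1}2$ already implies $\mathbb Q$-normality.

Theorem A says that the following conjecture is true: *a smooth $n$-dimensional lattice polytope is $\mathbb Q$-normal if its $\mathbb Q$-codegree exceeds $\frac{n+1}2$.* This is the polytope version of a conjecture of Beltrametti and Sommese; our source for the problem is Douglas Monsôres, "Toric Birational Geometry and Applications to Lattice Polytopes", arXiv:1307.1449 (2013).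

The next section explains every word in these statements.

## Shrinking a polytope at unit speed

Let $P$ be an $n$-dimensional lattice polytope (its vertices lie in $\mathbb Z^n$), written without redundant inequalities as
$$P=\{x\in\mathbb R^n:\ \langle u_i,x\rangle\ge -a_i,\ i=1,\dots,r\},$$
with $u_i\in(\mathbb Z^n)^*$ the primitive inward facet normals and $a_i\in\mathbb Z$. Put $h_i(x)=\langle u_i,x\rangle+a_i$, the *lattice distance* from $x$ to the $i$-th facet. If $u=u_i$ we also write $h_u,a_u,D_u$ for $h_i,a_i,D_i$, and we speak of "the facet $u$". Two properties will be used constantly: $h_u\ge 0$ on $P$, and $h_u$ takes integer values on $\mathbb Z^n$.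

**Definition (smooth).** $P$ is *smooth* if it is simple (each vertex lies on exactly $n$ facets) and at every vertex the primitive edge directions form a basis of $\mathbb Z^n$. Equivalently, the polarized toric variety $(X_P,L_P)$ is smooth.

The simplex $\Delta_n=\operatorname{conv}(0,e_1,\dots,e_n)$ is smooth. The triangle with vertices $(0,0),(1,0),(0,2)$ is not: at $(1,0)$ the primitive edge directions are $(-1,0)$ and $(-1,2)$, with determinant $-2$.

At a vertex $f$ of a smooth polytope, the $n$ normals of the facets through $f$ form a basis of $(\mathbb Z^n)^*$, and the edge directions are the dual basis. Near $f$ the polytope looks like an orthant. Hence any $j$ of the facets through $f$ meet in a face of dimension $n-j$ that lies in no other facet; and the $n$ edges at $f$ are obtained by leaving exactly one of the $n$ facets.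

**Definition ($\mathbb Q$-codegree).** Move every facet inwards by lattice distance $c>0$:
$$P^{(c)}=\{x:\ h_i(x)\ge c,\ i=1,\dots,r\},\qquad \operatorname{codeg}_{\mathbb Q}(P)=\Big(\sup\{c\in\mathbb Q_{>0}:P^{(c)}\ne\emptyset\}\Big)^{-1}.$$
So $1/\mu$ is the time at which the shrinking polytope disappears. In terms of $(X_P,L_P)$, $\mu$ is the smallest $t\in\mathbb Q_{>0}$ such that $K_{X_P}+tL_P$ is $\mathbb Q$-effective.

**Definition (nef value).** $\tau(P)$ is the smallest $t\in\mathbb Q_{>0}$ such that $K_{X_P}+tL_P$ is nef. For smooth $P$ there is a description by vertices. For a vertex $v$ let $x_v(c)$ be the unique point with $h_i(x)=c$ for the $n$ facets $i$ containing $v$; this is the vertex $v$, carried along by its own facets. With $c=1/t$, $K_{X_P}+tL_P$ is nef if and only if $x_v(c)\in P^{(c)}$ for every vertex $v$.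

So $1/\tau$ is the last time at which every original vertex is still present. If $x_v(c)\in P^{(c)}$, then $P^{(c)}\ne\emptyset$; taking $c=1/\tau$ gives $1/\tau\le 1/\mu$, that is,
$$\mu\le\tau .$$

**Definition ($\mathbb Q$-normal).** $P$ is *$\mathbb Q$-normal* if $\mu=\tau$: nothing is lost on the way before everything is lost.

**Definition (Cayley polytope).** A lattice polytope $P\subset\mathbb R^n$ is a *Cayley polytope of length $k$* if some affine map that sends $\mathbb Z^n$ onto the lattice $\{z\in\mathbb Z^k:\sum z_j=1\}$ sends $P$ onto $\Delta_{k-1}=\operatorname{conv}(e_1,\dots,e_k)$. Each vertex of $P$ is a lattice point, so it goes to a lattice point of $\Delta_{k-1}$, i.e. to some $e_j$; thus $P$ is the convex hull of its slices over $e_1,\dots,e_k$.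

For example, the unit square is a Cayley polytope of length $2$ through $(x,y)\mapsto(x,1-x)$.

## Simplices, boxes, and a triangle with one corner cut off

**Segments.** For $P=[0,a]$, $P^{(c)}=[c,a-c]$, so $1/\mu=a/2$. The two moving vertices are $c$ and $a-c$, and they lie in $P^{(c)}$ exactly when $c\le a/2$. So $\mu=\tau=2/a$.

**Dilated simplices.** For $P=a\Delta_n$ the functions are $x_1,\dots,x_n$ and $a-\sum x_i$. They add up to $a$, so on $P^{(c)}$ we get $(n+1)c\le a$; equality is possible at $x=c(1,\dots,1)$. So $\mu=\frac{n+1}a$. The moving origin is $(c,\dots,c)$, which is in $P^{(c)}$ iff $a-nc\ge c$; the other vertices give the same condition by symmetry. So $\tau=\frac{n+1}a$.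

**Boxes.** For $[0,a]\times[0,b]$ with $a\le b$, both conditions read $c\le a/2$, so $\mu=\tau=2/a$. For the unit square $\mu=2>\frac32$, and Theorem B(1) holds with $V$ given by $\{x,1-x\}$ or by $\{y,1-y\}$. So $V$ need not be unique.

**A trapezoid.** Let $T_{a,b}=\{x\ge0,\ 0\le y\le b,\ x+y\le a\}$ with integers $a>b\ge1$: the triangle $a\Delta_2$ with a corner cut off. It is smooth. $P^{(c)}$ is nonempty iff $c\le b-c$ and there is room at height $y=c$, i.e. $c\le a-2c$. So $1/\mu=\min(\frac b2,\frac a3)$. The moving vertices are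
$$(c,c),\qquad (a-2c,c),\qquad (c,b-c),\qquad (a-b,b-c),$$
and they stay in $P^{(c)}$ iff $c\le\frac b2$, $c\le\frac a3$, $c\le a-b$. So $1/\tau=\min(\frac b2,\frac a3,a-b)$. Since $\frac a3=\frac13(a-b)+\frac23\cdot\frac b2$, $T_{a,b}$ fails to be $\mathbb Q$-normal exactly when $a-b<\frac b2$. Then $b>2(a-b)\ge 2$, so $b\ge3$, $a\ge4$ and $\mu=\frac3a\le\frac34$, far below $\frac{n+1}2=\frac32$.

Keep $T_{4,3}$ in mind: $\mu=\frac34$, $\tau=1$. At time $c$ the top edge runs from $x=c$ to $x=1$. It has length $1-c$ and vanishes at $c=1$, while the body survives until $c=\frac43$. A short edge causes the failure.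

**The first borderline case.** Let $n=4$ and $Q_{4,4}=\{x_i\ge0,\ 1\le\sum x_i\le2\}$, the simplex $2\Delta_4$ with one corner cut off. The body: $x_i\ge c$ and $\sum x_i\le 2-c$ give $5c\le2$, and $x=\frac25(1,1,1,1)$ has $\sum x_i-1=\frac35\ge\frac25$, so $\mu=\frac52=\frac{n+1}2$. The small facet $\sum x_i=1$: its moved copy $\sum x_i=1+c$, $x_i\ge c$ is empty once $4c>1+c$, i.e. $c>\frac13$. Any moving vertex of that facet has then left $P^{(c)}$, so $\tau\ge3>\mu$. (The last section shows $\tau=3$.) Thus "$>$" cannot be replaced by "$\ge$" in Theorem A.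

**The size condition on $V$.** In Theorem B(1) one needs $k>\frac{n+1}2$. For $\Delta_1\times\Delta_2$ ($n=3$) the two facets of the $\Delta_1$ factor give $\sum_Vh_v\equiv1$ with $k=2=\frac{n+1}2$, but $1/\mu=\min(\frac12,\frac13)$, so $\mu=3\ne 2$.

## Walls, curves, and the support function of a nef divisor

Let $\Sigma$ be the normal fan of $P$, $X=X_P$, $L=\sum a_iD_i$, $K_X=-\sum D_i$. A maximal cone $\sigma\in\Sigma$ corresponds to a vertex of $P$, and its generators are the normals of the facets through that vertex. A wall $\omega=\sigma\cap\sigma'$ corresponds to an edge of $P$ and gives a torus-invariant curve $C_\omega$. We recall standard facts (Cox–Little–Schenck, *Toric Varieties*, §§6.1–6.4).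

**Fact 1.** For a wall $\omega=\sigma\cap\sigma'$,
$$\sum_i(D_i\cdot C_\omega)\,u_i=0. \tag{1}$$
Moreover $D_i\cdot C_\omega=0$ unless $u_i$ is a generator of $\sigma$ or $\sigma'$, and, $X$ being smooth, $D_u\cdot C_\omega=1$ for the two generators $u$ of $\sigma,\sigma'$ that are not in $\omega$.

**Fact 2.** $\overline{NE}(X)$ is a strictly convex rational polyhedral cone generated by the $C_\omega$. A divisor $D$ is nef (ample) iff $D\cdot C_\omega\ge0$ (respectively $>0$) for all $\omega$.

**Fact 3.** For nef $D=\sum d_iD_i$, let $\varphi_D$ be the function that is linear on each cone, with $\varphi_D(u_i)=-d_i$. Then $\varphi_D$ is concave. If $\varphi_D=\langle m_\sigma,\cdot\rangle$ on the maximal cone $\sigma$, then $\varphi_D\le\langle m_\sigma,\cdot\rangle$ everywhere. For a wall $\omega=\sigma\cap\sigma'$: $D\cdot C_\omega=0\iff m_\sigma=m_{\sigma'}$.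

**Example.** For $T_{4,3}$ the normals are $v_1=(1,0)$, $v_2=(-1,-1)$, $w=(0,-1)$, $(0,1)$. The top edge lies on the facet $w$ and joins the vertices on $v_1,w$ and on $v_2,w$. Relation (1) is $v_1+v_2-w=0$. So $L\cdot C=0+4-3=1$, the length of the edge, and $-K_X\cdot C=1+1-1=1$; its moved length was $1-c=L\cdot C-c(-K_X\cdot C)$.

**The nef value as a maximum.** $K_X+tL$ is nef iff $t\,L\cdot C_\omega\ge -K_X\cdot C_\omega$ for all $\omega$, and $L\cdot C_\omega>0$. So with $M=\max_\omega\frac{-K_X\cdot C_\omega}{L\cdot C_\omega}$, nefness means $t\ge M$. If $M\le0$, then $K_X+tL$ would be nef for all $t>0$, so $P^{(c)}$ would be nonempty for all $c>0$, which is absurd since $P$ is bounded. Hence $\tau=M>0$. In particular $K_X+\tau L$ is nef and has degree $0$ on some $C_\omega$.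

## The relation on an extremal ray where $K_X+\tau L$ vanishes

The plan is to look at a curve that is the first to shrink to length zero, chosen on an extremal ray. The next lemma is Reid's description of such a ray in the smooth case.

**Lemma 1.** There are distinct facet normals $v_1,\dots,v_k,w_1,\dots,w_m,z_1,\dots,z_s$ with $k\ge2$, $m,s\ge0$, $k+m+s=n+1$, and positive integers $\alpha_1,\dots,\alpha_m,\ell$, such that with $A=\sum_j\alpha_j$:

- (i) $\displaystyle\sum_iv_i=\sum_j\alpha_jw_j$; $\hfill(2)$
- (ii) for each $l=1,\dots,k$, the cone $\sigma_l$ generated by all these $n+1$ vectors except $v_l$ is a maximal cone of $\Sigma$;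
- (iii) $\displaystyle\sum_ih_{v_i}=\ell+\sum_j\alpha_jh_{w_j}$ identically on $\mathbb R^n$; $\hfill(3)$
- (iv) $\tau=(k-A)/\ell$. $\hfill(4)$

In the example $T_{4,3}$: $k=2$, $m=1$, $s=0$, $\alpha_1=\ell=1$, relation (3) is $x+(4-x-y)=1+(3-y)$, and $\tau=(2-1)/1=1$.

*Proof.*

**Step 1: choose the ray.** $K_X+\tau L$ is nef and vanishes on some $C_\omega$, so it cuts out a nonzero face of $\overline{NE}(X)$. Let $R$ be an extremal ray of that face. It is an extremal ray of $\overline{NE}(X)$, hence spanned by one of the generators, $C=C_\omega$ with $\omega=\sigma\cap\sigma'$. The cone is rational polyhedral and the nef cone is its dual, so there is a nef divisor $D$ with $D^\perp\cap\overline{NE}(X)=R$.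

**Step 2: sort the generators.** Together $\sigma$ and $\sigma'$ have $n+1$ generators. Call them $v_i$, $w_j$, $z_q$ according to whether $D_u\cdot C>0$, $<0$, $=0$. Put $b_i=D_{v_i}\cdot C$ and $\alpha_j=-D_{w_j}\cdot C$; these are positive integers. The two generators not in $\omega$ have degree $1$, so they are among the $v_i$. Number them so that $\sigma$ omits $v_1$ and $\sigma'$ omits $v_2$. Thus $b_1=b_2=1$, $k\ge2$, and (1) reads $\sum b_iv_i=\sum\alpha_jw_j$. It remains to show $b_i=1$ for $i\ge3$, and to find the cones $\sigma_i$ for these $i$. (For $i=1,2$ take $\sigma_1=\sigma$, $\sigma_2=\sigma'$.)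

**Step 3: a convex cone on which $\varphi_D$ is linear.** Let $T=\{u:\varphi_D(u)=\langle m_\sigma,u\rangle\}$. The function $\varphi_D-\langle m_\sigma,\cdot\rangle$ is concave, homogeneous under positive scaling, and $\le0$; $T$ is where it attains its maximum $0$. So $T$ is a convex cone. Since $D\cdot C=0$, we have $m_\sigma=m_{\sigma'}$, so $T\supset\sigma\cup\sigma'$.

**Step 4: cross the facet of $\sigma$ opposite $v_i$.** Let $i\ge3$ and let $\omega_i$ be the facet of $\sigma$ spanned by all generators of $\sigma$ except $v_i$. In the basis of generators of $\sigma$,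
$$v_1=-\sum_{i'\ge2}b_{i'}v_{i'}+\sum_j\alpha_jw_j$$
has $v_i$-coordinate $-b_i<0$. So $v_1$ lies strictly on the other side of the hyperplane $\operatorname{span}\omega_i$ from $\sigma$. Let $p$ be in the relative interior of $\omega_i$. A small ball around $p$ is covered by its half in $\sigma$ and its half in $\operatorname{cone}(\omega_i\cup\{v_1\})$. Hence $p$ is interior to $\operatorname{cone}(\sigma\cup\{v_1\})$, which is contained in $T$ because $T$ is convex and contains $\sigma$ and $v_1\in\sigma'$.

Let $\sigma_i\ne\sigma$ be the other maximal cone with facet $\omega_i$. By what we just saw, $\sigma_i\cap T$ has nonempty interior. On that open set $\langle m_{\sigma_i},\cdot\rangle=\varphi_D=\langle m_\sigma,\cdot\rangle$, so $m_{\sigma_i}=m_\sigma$ and $D\cdot C_{\omega_i}=0$. By the choice of $D$, $C_{\omega_i}\in R$, so $C_{\omega_i}\equiv\lambda C$ with $\lambda>0$.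

**Step 5: identify $\sigma_i$ and $b_i$.** Let $\rho$ be the generator of $\sigma_i$ not in $\omega_i$. Then $D_\rho\cdot C_{\omega_i}=1>0$, so $D_\rho\cdot C>0$, so $\rho\in\{v_1,\dots,v_k\}$. Since $\rho$ is not a generator of $\sigma$, $\rho=v_1$. Now $1=D_{v_1}\cdot C_{\omega_i}=\lambda\,D_{v_1}\cdot C=\lambda$. So $b_i=D_{v_i}\cdot C=D_{v_i}\cdot C_{\omega_i}=1$, because $v_i$ is the generator of $\sigma$ not in $\omega_i$. And $\sigma_i$ is generated by $\omega_i$ and $v_1$, i.e. by all $n+1$ vectors but $v_i$. This proves (i) and (ii).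

**Step 6: constants.** In (3) the linear parts agree by (2), and the difference of constants is $\sum_ia_i(D_i\cdot C)=L\cdot C=:\ell$, a positive integer since $L$ is ample. Finally $-K_X\cdot C=\sum_iD_i\cdot C=k-A$, and $(K_X+\tau L)\cdot C=0$ gives $\ell\tau=k-A$. $\square$

## When the relation bounds the codegree by itself

Suppose $m=0$. Then (3) reads $\sum_{i=1}^kh_{v_i}\equiv\ell$ and (4) reads $\tau=k/\ell$. At a point of $P^{(c)}$ every $h_{v_i}$ is at least $c$, so $kc\le\ell$. Hence $1/\mu\le\ell/k=1/\tau$, so $\mu\ge\tau$, so $\mu=\tau$. We record: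
$$\text{if } m=0\text{ in Lemma 1, then } P \text{ is } \mathbb Q\text{-normal}.$$
No hypothesis on $\mu$ was used. This is the ray of *fibre type*.

Suppose $m\ge1$, the ray of *birational type*, and try the same. At a point of $P^{(c)}$, relation (3) now says $\sum h_{v_i}=\ell+\sum\alpha_jh_{w_j}$ with all $h$'s at least $c$. The right-hand side has no upper bound in terms of $\ell$, so no bound on $c$ comes out. In $T_{4,3}$ this is what happens: after $c=1$ the body is still there, and (3) does not see when it dies.

So in this case we should not try to prove $\mu\ge\tau$ from (3). Since $Q_{4,4}$ is of this kind ($\mu=\frac52<\tau=3$), we should instead bound $\mu$ from above and show that this case is impossible when $\mu>\frac{n+1}2$. The upper bound must come from a certificate that belongs to $\mu$, not to $\tau$.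

## An LP-dual certificate evaluated at lattice points

**Lemma 2.** There are real numbers $c_i\ge0$ (also written $c_u$ for $u=u_i$) with
$$\sum_ic_ih_i\equiv1\ \text{ on }\mathbb R^n,\qquad\sum_ic_i=\mu. \tag{5}$$

*Proof.* The continuous function $\min_ih_i$ on the compact set $P$ has a maximum $c^*$, which is positive because $P$ has interior points. For $c>0$, $P^{(c)}\subset P$, so $P^{(c)}\ne\emptyset$ iff $c\le c^*$. Hence $1/\mu=c^*$ is the optimum, and it is attained, of the rational linear program $\max\{c:\ c-\langle u_i,x\rangle\le a_i\ \forall i\}$ in the variables $(x,c)$. By LP duality there are $y_i\ge0$ with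
$$\sum y_i=1,\qquad\sum y_iu_i=0,\qquad\sum y_ia_i=1/\mu.$$
Then $\sum y_ih_i\equiv1/\mu$, and $c_i=\mu y_i$ works. $\square$

For $T_{4,3}$ the certificate has weights $\frac14$ on $x$, $y$, $4-x-y$ and $0$ on $3-y$. For $Q_{4,4}$ it has weights $\frac12$ on $x_1,\dots,x_4$ and $2-\sum x_i$, and $0$ on $\sum x_i-1$.

How can (5) bound $\sum c_i$? By evaluation at lattice points of $P$, where every $h_u$ is a nonnegative integer. Take a vertex $f$ of $P$ and its $n$ neighbours along edges. These $n+1$ lattice points affinely span $\mathbb R^n$, so each $h_u$ is nonzero, hence $\ge1$, at one of them. Summing (5) over the points gives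
$$n+1\ \ge\ \sum_uc_u=\mu .$$
This is a correct bound, attained by $\Delta_n$, but it is twice what we want. To do better we must use fewer points. The vertex alone is not enough: at $f$, the $n$ facets through $f$ have $h_u(f)=0$, so (5) says nothing about their weights.

Lemma 1 offers a compromise. In the birational case the number $k$ is large (we will see $2k\ge n+2+2A$), so the face cut out by $k-1$ of the facets $v_i$ has small dimension, and a vertex with its neighbours in *that* face is a small set of points. It misses the $k-1$ weights $c_{v_i}$, but each $v_l$ has its turn, and on its face the relation (3) makes $h_{v_l}$ large.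

## Few points on the faces $G_l$, and a neighbour off $w_1$

**Proposition 3.** Suppose $\tau>\frac{n+1}2$ and $m\ge1$ in Lemma 1. Then $\ell=1$ and $\mu\le\frac{n+2-A}2\le\frac{n+1}2$.

*Proof.*

**Step 1: numerical consequences.** Each $\alpha_j\ge1$, so $A\ge m\ge1$. Hence $\ell\tau=k-A\le n+1-m-A\le n-1$. As $\tau>\frac{n+1}2$, $\ell<2$, so $\ell=1$. Then $k-A=\tau>\frac{n+1}2$, and by integrality
$$2k-2A\ge n+2. \tag{6}$$

**Step 2: the faces and the points.** Fix $l\in\{1,\dots,k\}$. Let $f_l$ be the vertex of $P$ corresponding to $\sigma_l$. The facets through $f_l$ are exactly the $v_i$ ($i\ne l$), the $w_j$ and the $z_q$. Let $G_l$ be the intersection of $P$ with the facets $v_i$, $i\ne l$. Since $P$ is simple, $G_l$ is a face of dimension $d=n-k+1=m+s$, and the facets of $P$ containing $G_l$ are exactly the $v_i$, $i\ne l$.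

There are $d$ edges of $G_l$ at $f_l$, and each leaves exactly one of the facets $w_j$, $z_q$. Let $p_{w_j}$, respectively $p_{z_q}$, be its other endpoint. Let $\Pi_l$ be the set consisting of $f_l$ and these $d$ endpoints. These are $d+1$ lattice points of $P$, affinely spanning $\operatorname{aff}G_l$. On $G_l$ we have $h_{v_i}=0$ for $i\ne l$, so (3) with $\ell=1$ becomes
$$h_{v_l}=1+\sum_j\alpha_jh_{w_j}\quad\text{on }G_l. \tag{7}$$

**Step 3: sum the certificate over $\Pi_l$.** Let $x_l=c_{v_l}$, and let $N$ be the set of all facet normals other than $v_1,\dots,v_k$. It contains the $w_j$ and $z_q$.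

For $u\in N$ the facet $u$ does not contain $G_l$. So $h_u$ is not identically zero on $G_l$, hence nonzero at some point of $\Pi_l$; as its values there are nonnegative integers, $\sum_{p\in\Pi_l}h_u(p)\ge1$. Applying this to $u=w_j$ in (7),
$$\sum_{p\in\Pi_l}h_{v_l}(p)=d+1+\sum_j\alpha_j\sum_{p\in\Pi_l}h_{w_j}(p)\ge d+1+A.$$
At points of $G_l$ the terms $c_{v_i}h_{v_i}$ with $i\ne l$ vanish. So summing (5) over the $d+1$ points of $\Pi_l$ gives
$$d+1\ \ge\ x_l(d+1+A)+\sum_{u\in N}c_u. \tag{8}$$

**Step 4: average over $l$.** Put $\bar x=\frac1k\sum_lx_l$. Averaging (8) gives $\sum_{u\in N}c_u\le(d+1)-\bar x(d+1+A)$. Since $\mu=k\bar x+\sum_{u\in N}c_u$ and $d+1=n-k+2$,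
$$\mu\ \le\ (n-k+2)+\bar x\,(2k-n-2-A). \tag{9}$$
By (6), $2k-n-2-A\ge A\ge1>0$. So an upper bound for $\bar x$ is what we need.

*The obvious bound and why it falls short.* At $f_l$, (7) gives $h_{v_l}(f_l)=1$, so (5) gives $x_l\le1$. Put $\bar x\le1$ into (9): the result is $\mu\le k-A=\tau$. This we knew. So the vertices $f_l$ alone bring us back to the start, and a better bound on $x_l$ must come from a point where $h_{v_l}\ge2$.

**Step 5: the better bound.** This is where $m\ge1$ enters. The point $p_{w_1}$ is not on the facet $w_1$, so $h_{w_1}(p_{w_1})\ge1$, and by (7) $h_{v_l}(p_{w_1})\ge1+\alpha_1\ge2$. By (5) at this point, $1\ge2x_l$. So $x_l\le\frac12$ for every $l$, and $\bar x\le\frac12$.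

**Step 6: conclude.** Since the coefficient of $\bar x$ in (9) is positive,
$$\mu\le n-k+2+\tfrac12(2k-n-2-A)=\tfrac{n+2-A}2\le\tfrac{n+1}2.\qquad\square$$

For $Q_{4,4}$ one can watch all this happen: $k=4$, $A=1$, $d=1$, $\Pi_l=\{e_l,2e_l\}$, $h_{v_l}=x_l$-coordinate has values $1,2$ there, and (8) reads $2\ge\frac12\cdot3+\frac12$, an equality.

## Proof of Theorem A

Let $\mu>\frac{n+1}2$. Then $\tau\ge\mu>\frac{n+1}2$. If $m\ge1$ in Lemma 1, Proposition 3 would give $\mu\le\frac{n+1}2$, a contradiction. So $m=0$, and we have seen that then $\mu=\tau$. $\blacksquare$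

## Sets of facets with $\sum h_v\equiv1$: proof of Theorem B(1)

We first work out what such a set $V$ means, for any size.

**Lemma 4.** Let $P$ be a smooth $n$-dimensional lattice polytope and $V$ a set of $k$ facet normals with $\sum_{v\in V}h_v\equiv1$. Then $k\ge2$, and:

- (a) at each vertex $p$ of $P$ exactly one $h_v$ with $v\in V$ is nonzero, and it equals $1$; each $v\in V$ occurs for some $p$;
- (b) $\sum_Vv=0$; every $S\subsetneq V$ is part of a lattice basis, and $\operatorname{cone}(S)\in\Sigma$; $\dim\operatorname{span}V=k-1$;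
- (c) $\pi=(h_v)_{v\in V}$ maps $P$ onto $\Delta_{k-1}=\operatorname{conv}(e_v:v\in V)$ and $\mathbb Z^n$ onto $\{z\in\mathbb Z^V:\sum z_v=1\}$, and the facet $\{z_v=0\}$ of $\Delta_{k-1}$ pulls back to the facet $v$ of $P$.

Conversely, suppose $k\ge2$ and let $\pi$ be an affine map sending $\mathbb Z^n$ onto $\{z\in\mathbb Z^k:\sum z_j=1\}$ and $P$ onto $\Delta_{k-1}$, such that the facets of $\Delta_{k-1}$ pull back to facets of $P$. Then the components of $\pi$ are $h_{v_1},\dots,h_{v_k}$ for distinct facet normals $v_j$, and $\sum h_{v_j}\equiv1$.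

*Proof.* As $h_v$ is not constant, $k\ge2$.

(a) The numbers $h_v(p)$, $v\in V$, are nonnegative integers with sum $1$. Each $v$ occurs since $P$ is not contained in the facet $v$.

(b) The linear part of $\sum_Vh_v$ is $0$, so $\sum_Vv=0$. Given $v\in V$, take a vertex $p$ with $h_v(p)=1$. All facets in $V\setminus\{v\}$ pass through $p$, so $V\setminus\{v\}$ is contained in the set of generators of the maximal cone at $p$, which is a lattice basis. Any $S\subsetneq V$ lies in some $V\setminus\{v\}$, so it spans a face of that maximal cone. The dimension is $k-1$, because $V\setminus\{v\}$ is independent and $v=-\sum_{v'\ne v}v'$.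

(c) By (a) the vertices of $P$ map to the points $e_v$, and each $e_v$ is hit; so $\pi(P)=\Delta_{k-1}$. For fixed $v_0\in V$, the elements of $V\setminus\{v_0\}$ are part of a basis of $(\mathbb Z^n)^*$, so $x\mapsto(\langle v,x\rangle)_{v\ne v_0}$ maps $\mathbb Z^n$ onto $\mathbb Z^{k-1}$. Adding the integers $a_v$ does not change this, and the last coordinate is determined by the sum. The preimage in $P$ of $\{z_v=0\}$ is $\{h_v=0\}\cap P$.

*Converse.* The component $z_j\circ\pi$ is an affine function that maps $\mathbb Z^n$ onto $\mathbb Z$ (here $k\ge2$), so its linear part is primitive. It is $\ge0$ on $P$ and vanishes on $P$ exactly along a facet. So it is $h_{v_j}$ for that facet. Different $j$ give different facets since $\pi(P)=\Delta_{k-1}$ and the facets of $\Delta_{k-1}$ are different. The components sum to $1$. $\square$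

Lemma 4 proves the parenthesis in Theorem B(1), including that $P$ is a Cayley polytope of length $k$.

**Step 1: if $\mu>\frac{n+1}2$, then $V$ exists.** By the proof of Theorem A, $m=0$, and $k/\ell=\tau=\mu>\frac{n+1}2$ with $k\le n+1$. So $\ell<2$, i.e. $\ell=1$, and (3) says that $V=\{v_1,\dots,v_k\}$ satisfies $\sum_Vh_v\equiv1$. Moreover $|V|=k=\tau=\mu>\frac{n+1}2$.

**Step 2: if $V$ exists, then $\mu>\frac{n+1}2$.** Let $V$ be *any* set of $k>\frac{n+1}2$ facet normals with $\sum_Vh_v\equiv1$. If $P^{(c)}\ne\emptyset$, then $kc\le1$. So $\mu\ge k>\frac{n+1}2$. This completes the equivalence.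

**Step 3: every such $V$ has $|V|=\mu$.** By Step 2 we may apply Step 1: there is a set $V'$ with $|V'|=k'=\mu=\tau\ge k$ and $\sum_{V'}h_v\equiv1$. Suppose $k'>k$. The purpose is to show $V=V'$, a contradiction; the tool is that a point lies in the relative interior of only one cone of $\Sigma$.

Let $U=\operatorname{span}V$ and $U'=\operatorname{span}V'$. By Lemma 4(b), $\dim U=k-1$ and $\dim U'=k'-1$. Since $k\ge\frac{n+2}2$ and $k'\ge k+1$,
$$\dim U+\dim U'=k+k'-2\ge2k-1\ge n+1.$$
So there is $0\ne y\in U\cap U'$.

Because $\sum_Vv=0$, we may add a constant to all coefficients and write $y=\sum_Vs_vv$ with $\min s_v=0$. Let $S=\{v:s_v>0\}\subsetneq V$. Then $\operatorname{cone}(S)\in\Sigma$ and $y\in\operatorname{relint}\operatorname{cone}(S)$. In the same way $y=\sum_{V'}s'_vv$ with $\min s'_v=0$ and $y\in\operatorname{relint}\operatorname{cone}(S')$, $S'\subsetneq V'$. The two cones of $\Sigma$ are equal, hence so are their sets of primitive generators: $S=S'$.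

Now do the same for $-y$. Let $M=\max s_v$, which is $>0$ as $y\ne0$. Then $-y=\sum_V(M-s_v)v$, again with minimal coefficient $0$. Its support $S_-=\{v:s_v<M\}$ contains every $v$ with $s_v=0$, i.e. $S_-\supseteq V\setminus S$. The corresponding support $S'_-$ in $V'$ satisfies $S'_-\supseteq V'\setminus S'$, and $S_-=S'_-$ as before. Therefore
$$V=S\cup S_-=S'\cup S'_-=V',$$
which contradicts $k'>k$. So $k'=k$ and $\mu=\tau=k=|V|$. $\blacksquare$

(The unit square, with its two sets $V$, shows that the argument has to start from $k'>k$: there $k=k'=n=2$ and $U\cap U'=0$.)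

## Equality in Proposition 3: the classification in Theorem B(2)

Let $\mu=\frac{n+1}2$ and suppose $P$ is not $\mathbb Q$-normal, so $\mu<\tau$. We show $P\cong Q_{n,k}$ with $\frac{n+3}2<k\le n$.

**Step 1: equality everywhere.** If $m=0$, then $\mu=\tau$, a contradiction. So $m\ge1$; since $\tau>\frac{n+1}2$, Proposition 3 applies and $\frac{n+1}2=\mu\le\frac{n+2-A}2\le\frac{n+1}2$. So $A=1$, hence $m=1$ and $\alpha_1=1$; write $w=w_1$. The coefficient of $\bar x$ in (9) is positive, so equality forces $\bar x=\frac12$, and as each $x_l\le\frac12$, all $x_l=\frac12$. Also (9) is an equality, so the average of the inequalities (8) is an equality, so (8) is an equality for each $l$. In its derivation we used $\sum_{p\in\Pi_l}h_u(p)\ge1$ with weight $c_u$; so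
$$\sum_{p\in\Pi_l}h_u(p)=1\quad\text{for all }u\in N\text{ with }c_u>0. \tag{10}$$

**Step 2: the weights, read off at the points of $\Pi_l$.** Fix $l$. The set $\Pi_l$ consists of $f_l$, $p_w$ and $p_{z_1},\dots,p_{z_s}$.

*At $p_w$.* By (5) and (7),
$$1=\tfrac12\big(1+h_w(p_w)\big)+\sum_{u\in N}c_uh_u(p_w),\qquad h_w(p_w)\ge1.$$
So $h_w(p_w)=1$ and $c_uh_u(p_w)=0$ for all $u\in N$; in particular $c_w=0$. The vertex $p_w$ lies on the $n-1$ facets through $f_l$ other than $w$ and on exactly one further facet $o$. The facet $o$ does not contain $f_l$: otherwise it would contain the edge from $f_l$ to $p_w$, and only the $n-1$ facets just mentioned do. Moreover $o\ne v_l$, because $h_{v_l}(p_w)=2$. So $o\in N\setminus\{w,z_1,\dots,z_s\}$. Every $u\in N\setminus\{w,z_1,\dots,z_s,o\}$ has $h_u(p_w)>0$, hence $c_u=0$.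

*At $f_l$.* Here $h_{v_l}=1$ and $h_w=h_{z_q}=0$, so (5) reads $1=\frac12+c_oh_o(f_l)$. So $c_o>0$. As $h_o(f_l)\ge1$, (10) gives $h_o(f_l)=1$ and $h_o=0$ on $\Pi_l\setminus\{f_l\}$. Thus $c_o=\frac12$.

*At $p_{z_q}$.* Here $h_w=0$, so $h_{v_l}=1$ by (7). Also $h_o=0$, and the other $h_{z}$ vanish. So (5) reads $1=\frac12+c_{z_q}h_{z_q}(p_{z_q})$, hence $c_{z_q}>0$. By (10) and $h_{z_q}(p_{z_q})\ge1$ we get $h_{z_q}(p_{z_q})=1$, and $c_{z_q}=\frac12$.

So the weights are $\frac12$ on $v_1,\dots,v_k,z_1,\dots,z_s,o$ and $0$ elsewhere. The weights were chosen once for all, so $o$ does not depend on $l$. Identity (5) becomes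
$$\sum_ih_{v_i}+\sum_qh_{z_q}+h_o\equiv2.$$

**Step 3: coordinates.** Since $m=1$, $k+s=n$. The generators $v_1,\dots,v_{k-1},w,z_1,\dots,z_s$ of $\sigma_k$ form a lattice basis, and $w=v_1+\dots+v_k$ by (2). So $v_1,\dots,v_k,z_1,\dots,z_s$ is a lattice basis too, and
$$x_i=h_{v_i}\ (i\le k),\qquad x_{k+q}=h_{z_q}\ (q\le s)$$
are affine lattice coordinates. In them $h_o=2-\sum_{i=1}^nx_i$, and $h_w=x_1+\dots+x_k-1$ by (3). So $P\subset Q_{n,k}$. By Step 2, $P$ contains
$$f_l=e_l,\qquad p_w=2e_l,\qquad p_{z_q}=e_l+e_{k+q}\qquad(l\le k,\ q\le s).$$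

**Step 4: these points span $Q_{n,k}$.** Here we only use $k\le n$ and $s=n-k$. Let $x\in Q_{n,k}$, $t=\sum_{i\le k}x_i\in[1,2]$, $z=(0,\dots,0,x_{k+1},\dots,x_n)$ and $|z|=\sum_{i>k}x_i\le2-t$. Then $x=\sum_{l\le k}\frac{x_l}t(te_l+z)$ is a convex combination, and
$$te_l+z=(t-1)\cdot2e_l+\sum_qx_{k+q}(e_l+e_{k+q})+(2-t-|z|)\,e_l. \tag{11}$$
The coefficients in (11) are nonnegative and add up to $(t-1)+|z|+(2-t-|z|)=1$; the coefficient of $e_l$ on the right is $2(t-1)+|z|+2-t-|z|=t$. So $x$ lies in the hull.

Hence $P=Q_{n,k}$. By (6) with $A=1$, $k\ge\frac{n+4}2>\frac{n+3}2$, and $k=n-s\le n$. This is the classification.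

## The polytopes $Q_{n,k}$ by direct computation

Let $\frac{n+3}2<k\le n$; this forces $n\ge4$. We prove the converse half of Theorem B(2).

**Step 1: $Q_{n,k}$ is smooth.** By (11), $Q_{n,k}$ is the hull of the points $e_l$, $2e_l$, $e_l+e_q$ with $l\le k<q\le n$. The normals of the inequalities are the coordinate functionals $e_1,\dots,e_n$, together with $w=e_1+\dots+e_k$ and $o=-(e_1+\dots+e_n)$. The tight ones are

- at $e_l$: $\{e_i\}_{i\ne l}\cup\{w\}$;
- at $2e_l$: $\{e_i\}_{i\ne l}\cup\{o\}$;
- at $e_l+e_q$: $\{e_i\}_{i\ne l,q}\cup\{w,o\}$.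

Each set is a lattice basis: modulo the $e_i$ in the set, we are left with $w=e_l$ in the first case, $o=-e_l$ in the second, and $w=e_l$, $o=-e_l-e_q$ in the third. So each of these points is a vertex with exactly $n$ tight inequalities, near which $Q_{n,k}$ is a unimodular orthant. As they span, they are all the vertices, and $Q_{n,k}$ is a smooth $n$-dimensional lattice polytope. Each listed inequality is one of the exactly $n$ tight ones at some vertex, so each defines a facet.

(These lists of tight normals are the maximal cones obtained from the fan of $\mathbb P^n$ with rays $e_1,\dots,e_n,o$ by the star subdivision that inserts $w=e_1+\dots+e_k$ in $\operatorname{cone}(e_1,\dots,e_k)$. So $Q_{n,k}$ is the blow-up of $\mathbb P^n$ along a linear subspace of dimension $n-k$, polarized by $2H-E$.)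

**Step 2: $\mu=\frac{n+1}2$.** From $\sum x_i+(2-\sum x_i)=2$ we get $(n+1)c\le2$ whenever $Q_{n,k}^{(c)}\ne\emptyset$. The value $c=\frac2{n+1}$ is attained at $x=c(1,\dots,1)$: there $2-\sum x_i=2-nc=c$, and $kc-1\ge c\iff 2(k-1)\ge n+1\iff2k\ge n+3$, which holds.

**Step 3: $\tau=k-1$.** We compute the moving vertices $x_v(c)$. On $w$ the equation is $\sum_{i\le k}x_i=1+c$, on $o$ it is $\sum_{i\le n}x_i=2-c$.

- $v=e_l$: $x_i=c$ for $i\ne l$, $x_l=1+c-(k-1)c=1-(k-2)c$. The remaining slack is that of $o$: $2-(1+c)-(n-k)c=1-(n-k+1)c$.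
- $v=2e_l$: $x_i=c$ for $i\ne l$, $x_l=2-c-(n-1)c=2-nc$. The slack of $w$ is $(2-c)-(n-k)c-1=1-(n-k+1)c$.
- $v=e_l+e_q$: $x_i=c$ for $i\ne l,q$, $x_l=1-(k-2)c$, and $x_q=(2-c)-(1+c)-(n-k-1)c=1-(n-k+1)c$.

All these are $\ge c$ iff
$$c\le\min\Big\{\tfrac1{k-1},\ \tfrac1{n-k+2},\ \tfrac2{n+1}\Big\}.$$
(For $k=n$ the third type of vertex is absent; the first two give the same three conditions.) From $k>\frac{n+3}2$ we get $k-1>\frac{n+1}2$, and $n-k+2=(n+1)-(k-1)<\frac{n+1}2$. So the minimum is $\frac1{k-1}$, and
$$\tau=k-1>\tfrac{n+1}2=\mu.$$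
So $Q_{n,k}$ is not $\mathbb Q$-normal.

**Step 4: sharpness and small $n$.** An integer $k$ with $\frac{n+3}2<k\le n$ exists iff $n>\frac{n+3}2$, i.e. iff $n\ge4$, and then $k=n$ is one. So for every $n\ge4$ the polytope $Q_{n,n}$ has $\mu=\frac{n+1}2$ and is not $\mathbb Q$-normal: the bound in Theorem A is sharp. For $n\le3$ there is no such $k$, so by the classification $\mu=\frac{n+1}2$ implies $\mathbb Q$-normality; together with Theorem A, $\mu\ge\frac{n+1}2$ does. $\blacksquare$
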